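# Relatively complemented modular lattices with a prescribed semilattice of compact congruences

## Statement of Theorem A

**Theorem A.** Let $\kappa$ be an infinite cardinal and let $S$ be a conditionally $\kappa$-co-Brouwerian $\langle\vee,0\rangle$-semilattice with $|S|\le\kappa$. Then there is a von Neumann regular algebra $R$ over a field (possibly without unit) with $\mathrm{Id_c}R\cong S$. The lattice $L=\mathbb L(R)$ of principal right ideals of $R$ is relatively complemented and modular, has a zero, and satisfies $\mathrm{Con_c}L\cong S$. If $S$ has a largest element, $R$ can be chosen unital, so $L$ can be chosen complemented (bounded).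

The problem behind the theorem comes from Friedrich Wehrung, "Join-semilattices with two-dimensional congruence amalgamation", arXiv:math/0501372 (2005). In plain words: we are handed a join-semilattice $S$ with two closure properties, and we want a lattice, as well behaved as possible, whose finitely generated congruences, ordered by inclusion, form a copy of $S$. The following is quoted as known: if $\kappa$ is regular and $|S|=\kappa$, a relatively complemented lattice with zero can be found. The problem asks whether the lattice can in addition be modular, and it is quoted as known that the answer is positive for $\kappa=\aleph_0$ and for $\kappa=\aleph_1$. Theorem A answers yes for every infinite $\kappa$. In particular it covers every conditionally co-Brouwerian $S$ (defined next) of any size: take $\kappa\ge|S|$.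

We work in ZFC. Throughout, "semilattice" means $\langle\vee,0\rangle$-semilattice, and homomorphisms of semilattices preserve $\vee$ and $0$.

## Interpolation and the co-Brouwerian law

For subsets $X,Y$ of a semilattice write $X\le Y$ if $x\le y$ for all $x\in X$, $y\in Y$; write $c\le Z$ for $\{c\}\le Z$, and so on.

**Definition (conditionally co-Brouwerian).** A semilattice $S$ is *conditionally co-Brouwerian* if it satisfies both

$$\text{if } X,Y\subseteq S \text{ are nonempty and } X\le Y,\text{ there is } z\in S \text{ with } X\le z\le Y; \tag{1}$$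

$$\text{if } Z\subseteq S,\ a,b\in S \text{ and } a\le b\vee z \text{ for all } z\in Z,\text{ there is } c\in S \text{ with } a\le b\vee c \text{ and } c\le Z. \tag{2}$$

For an infinite cardinal $\kappa$, $S$ is *conditionally $\kappa$-co-Brouwerian* if (1) and (2) hold for all $X,Y,Z$ with fewer than $\kappa$ elements.

For $Z=\varnothing$ condition (2) is free: take $c=a$. Here are some examples.

The finite subsets of a set $\Omega$, under union, form a conditionally co-Brouwerian semilattice. For (1), $\bigcup X$ lies inside any $y\in Y$, so it is finite. For (2) with $Z\neq\varnothing$ take $c=\bigcap Z$, and note $b\cup\bigcap Z=\bigcap_{z}(b\cup z)\supseteq a$. If $\Omega$ is infinite there is no largest element, so suprema exist only under the condition that there is an upper bound.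

Every chain with $0$ satisfies (2): if $a\le b$ take $c=0$; otherwise $a\le z$ for all $z\in Z$, and $c=a$ works. So for chains only (1) matters. The chain $[0,\infty)\subseteq\mathbb R$ satisfies it (take $z=\sup X$). The chain $\mathbb Q\cap[0,\infty)$ satisfies (1) for finite sets, but not for the countable sets $X=\{q<\sqrt2\}$, $Y=\{q>\sqrt2\}$. So it is conditionally $\aleph_0$- but not conditionally $\aleph_1$-co-Brouwerian.

Condition (2) is a distributive law. Let $a,b,c$ be the three atoms of the five-element lattice $M_3$. Then $a\le b\vee z$ for $z\in\{a,c\}$, but the only element below both $a$ and $c$ is $0$, and $a\not\le b\vee0$. In fact, for $\kappa=\aleph_0$, condition (1) is automatic ($z=\bigvee X$), and (2) is equivalent to *distributivity* of $S$: whenever $a\le b\vee c$, there are $b'\le b$ and $c'\le c$ with $a=b'\vee c'$. Let us check this. If $S$ is distributive and $a\le b\vee z_1$, $a\le b\vee z_2$, write $a=b_1\vee c_1$ with $b_1\le b$, $c_1\le z_1$. As $c_1\le a\le b\vee z_2$, write $c_1=b_2\vee c_2$ with $b_2\le b$, $c_2\le z_2$. Then $c_2\le z_1,z_2$ and $a\le b\vee c_2$; larger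 finite $Z$ follow in the same way, splitting once per element. Conversely, let (2) hold for finite $Z$ and $a\le b\vee c$. With $Z=\{a,c\}$ we get $d\le a,c$ with $a\le b\vee d$. Then $a\le d\vee b$ and $a\le d\vee a$, so with $Z=\{a,b\}$ we get $e\le a,b$ with $a\le d\vee e$. Hence $a=e\vee d$ with $e\le b$, $d\le c$.

## Congruences, ideals, and the lattice of principal right ideals

For a lattice $L$, $\mathrm{Con}\,L$ is its lattice of congruences, and $\mathrm{Con_c}L$ is the semilattice of compact (that is, finitely generated) congruences, with zero the identity congruence. $L$ is *relatively complemented* if each closed interval is complemented: for $a\le b\le c$ there is $d$ with $b\wedge d=a$ and $b\vee d=c$. A lattice with $0$ is *sectionally complemented* if this holds for $a=0$. It is *modular* if $a\le b$ implies $b\wedge(a\vee d)=a\vee(b\wedge d)$; submodules of a module form a modular lattice, with $\vee$ being sum and $\wedge$ intersection.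

"Algebra" means associative algebra over a field $F$, possibly without unit. "Ideal" means two-sided ideal that is an $F$-subspace. $XYZ$ denotes the additive span of products.

**Definition (regular algebra).** An algebra $R$ is *(von Neumann) regular* if for each $x\in R$ there is $y\in R$ with $x=xyx$. Such a $y$ is called a *quasi-inverse* of $x$.

For example, $\mathrm{End}_F(V)$ is regular for every vector space $V$: given $x$, pick complements $V=\ker x\oplus K$ and $V=\mathrm{im}\,x\oplus M$, and let $y$ be the inverse of $x|_K:K\to\mathrm{im}\,x$ on $\mathrm{im}\,x$ and $0$ on $M$. If $x$ has finite rank, so does $y$; so the finite-rank operators also form a regular algebra. Quotients of regular algebras are regular.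

Let $R$ be regular. If $I$ is a ring ideal and $x=xyx\in I$, then $cx=x(cyx)\in I$ for $c\in F$; so ring ideals are automatically subspaces. Moreover $x=(xy)x(yx)\in RxR$, so the ideal generated by $x_1,\dots,x_n$ is $\sum_iRx_iR$. Let $\mathrm{Id}\,R$ be the lattice of ideals and $\mathrm{Id_c}R$ the semilattice of finitely generated (equivalently, compact) ideals. Finally $\mathbb L(R)=\{xR:x\in R\}$, ordered by inclusion.

**Lemma 1.** If $P$ is a regular algebra, so is its unitization $F\oplus P$.

*Proof.* Let $u\in F\oplus P$ have $F$-component $c$. Let $v=c^{-1}$ if $c\ne0$ and $v=0$ otherwise. Then $w=u-uvu$ has $F$-component $c-cvc=0$, so $w\in P$, and there is $z\in P$ with $w=wzw$. Since $w=u(1-vu)=(1-uv)u$,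
$$u=uvu+wzw=u\,[\,v+(1-vu)z(1-uv)\,]\,u.\qquad\square$$

The next proposition turns the lattice problem into a problem about ideals of regular algebras.

**Proposition 2.** Let $R$ be regular (possibly non-unital). Then $\mathbb L(R)$ is a sublattice of the lattice of right ideals of $R$. It is modular with zero and relatively complemented, and complemented if $R$ is unital. Moreover $\mathrm{Con}\,\mathbb L(R)\cong\mathrm{Id}\,R$, so $\mathrm{Con_c}\mathbb L(R)\cong\mathrm{Id_c}R$.

*Proof.*

**Step 1 (idempotent generators).** We replace generators by idempotents. If $x=xyx$, then $e=xy$ satisfies $e^2=e$, $e\in xR$ and $x=ex$. So $x\in xR=eR$, with $e\in xR$. Thus $\mathbb L(R)$ consists of all $eR$ with $e=e^2$, and for idempotent $e$ we have $z\in eR\iff ez=z$.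

**Step 2 (joins).** We show that a sum of two principal right ideals is principal. Let $e,f$ be idempotents and $g=f-ef$. Then $eg=0$, and $eR+fR=eR+gR$ because $f=ef+g$. By Step 1, $gR=hR$ with $h\in gR$ idempotent; so $eh=0$. Put $h'=h-he=h(h-e)\in hR$. Then $h'h=h^2-heh=h$, so $h'R=hR$. Also $h'^2=h'h-h'he=h-he=h'$, $h'e=he-he=0$, and $eh'=eh-ehe=0$. So $e$ and $h'$ are orthogonal idempotents, and from $e=(e+h')e$, $h'=(e+h')h'$ we get
$$eR+fR=eR+h'R=(e+h')R.$$

**Step 3 (annihilators).** This step prepares the meets and the congruence argument. We claim: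
$$\text{if } e=e^2 \text{ and } k\in Re,\text{ then } \{z\in eR: kz=0\}=qR \text{ for some } q\in R. \tag{3}$$
Let $k=kyk$ and $p=yk$. Then $p^2=p$, $kp=k$, and $pe=p$ since $ke=k$. Hence $kz=0\iff pz=0$. Put $q=e-ep\in eR$. Then $pq=pe-pep=p-p^2=0$, so $qR$ is contained in the set. If $z\in eR$ and $pz=0$, then $z=ez=ez-epz=qz\in qR$.

**Step 4 (meets).** We show that intersections of members of $\mathbb L(R)$ are principal. For idempotents $e,f$ and $z\in eR$ we have $z\in fR\iff z-fz=0\iff(e-fe)z=0$. So $eR\cap fR=qR$ by (3) with $k=e-fe\in Re$. By Steps 2 and 4, $\mathbb L(R)$ is a sublattice of the lattice of right ideals, so it is modular, with zero $0$.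

**Step 5 (complements).** We first complement inside $[0,eR]$. Let $fR\subseteq eR$ with $e,f$ idempotent; so $ef=f$. Put $f'=fe$. Then $f'^2=f(ef)e=fe=f'$; $f'\in fR$ and $f=f(ef)=f'f$, so $f'R=fR$; and $ef'=f'=f'e$. Hence $e-f'$ is an idempotent in $eR$, orthogonal to $f'$, and $eR=f'R\oplus(e-f')R$: the sum contains $e$, and if $z=f'z=(e-f')z$, then $z=f'z=f'(e-f')z=0$. So $\mathbb L(R)$ is sectionally complemented. Now let $a\le b\le c$ and let $b'$ be a complement of $b$ in $[0,c]$. Then $a\vee b'\in[a,c]$, $b\vee(a\vee b')=c$, and $b\wedge(a\vee b')=a\vee(b\wedge b')=a$ by modularity. So $\mathbb L(R)$ is relatively complemented. If $R$ is unital, $R=1R$ is its largest element, so $\mathbb L(R)$ is complemented.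

**Step 6 (from ideals to congruences).** We attach a congruence to each ideal $I$. Consider $\mathbb L(R)\to\mathbb L(R/I)$, $xR\mapsto\bar x(R/I)$. It is well defined and isotone: if $xR\subseteq yR$, then $x\in yR$, say $x=yr$, and $\bar x=\bar y\bar r$. If $xR+yR=zR$, then $z=xr+ys$, $x=zr'$, $y=zs'$ for some $r,s,r',s'$, and these equations modulo $I$ give $\bar z(R/I)=\bar x(R/I)+\bar y(R/I)$; so joins are preserved. Meets are preserved because the elements $k,y,p,q$ of Steps 3 and 4 satisfy the same equations modulo $I$, so $\bar qR/I$ is the intersection of the images. Let $\theta_I$ be the kernel, a congruence. Its zero class is $\{xR:x\in I\}$, since $\bar x\in\bar x(R/I)$.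

**Step 7 (from congruences to ideals).** We show that for a congruence $\theta$ the set $I_\theta=\{x:xR\equiv_\theta0\}$ is an ideal. Write $\equiv$ for $\equiv_\theta$; the class of $0$ is closed under joins and under passing to smaller elements. So $I_\theta$ is closed under addition, as $(x+y)R\le xR\vee yR$, and under right multiplication, as $xrR\le xR$.

Left multiplication is the substantial point. Let $x\in I_\theta$, $r\in R$, $xR=eR$ with $e=e^2$, and $D=rxR=reR\in\mathbb L(R)$. We must show $D\equiv0$. By (3) with $k=re$, $N=\{z\in eR:rz=0\}\in\mathbb L(R)$. Let $C$ be a complement of $N$ in $[0,eR]$. Left multiplication by $r$ maps $eR=N\oplus C$ onto $D$ with kernel $N$, so it restricts to an isomorphism $\sigma:C\to D$ of right $R$-modules. Also $C\le eR\equiv0$, so $C\equiv0$.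

Let $E_0=C\cap D$ and let $D'$ be a complement of $E_0$ in $[0,D]$. Then $E_0\le C$ gives $E_0\equiv0$, and $D'\cap C=D'\cap D\cap C=D'\cap E_0=0$. Write $D'=dR$ with $d=d^2$, and put $c_0=\sigma^{-1}(d)$, $C'=c_0R=\sigma^{-1}(D')\le C$; so $C'\equiv0$. Consider the graph of $\sigma$ over $C'$,
$$G=(c_0+d)R=\{c+\sigma(c):c\in C'\}\in\mathbb L(R).$$
Then $G\vee C'=C'\vee D'$, because $(c+\sigma(c))-c=\sigma(c)$ runs over $D'$. And $G\wedge D'=0$: if $c+\sigma(c)\in D'$, then $c\in D'\cap C'\subseteq D'\cap C=0$. Hence, using $C'\equiv0$,
$$G\equiv G\vee C'=C'\vee D',\qquad D'=D'\wedge(C'\vee D')\equiv D'\wedge G=0.$$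
So $D=E_0\vee D'\equiv0$, that is, $rx\in I_\theta$. As a ring ideal of a regular algebra, $I_\theta$ is an ideal.

**Step 8 (the two maps are inverse).** We conclude the isomorphism. By Step 6, $x\in I_{\theta_I}\iff xR\equiv_{\theta_I}0\iff x\in I$; so $I_{\theta_I}=I$. In a sectionally complemented lattice a congruence is determined by its zero class: $x\equiv y$ iff $x\wedge y\equiv x\vee y$, and if $u$ is a complement of $x\wedge y$ in $[0,x\vee y]$, this holds iff $u\equiv0$. (If $x\wedge y\equiv x\vee y$, meet with $u$; if $u\equiv0$, join with $x\wedge y$.) The zero class of $\theta_{I_\theta}$ is $\{xR:x\in I_\theta\}$, which is the zero class of $\theta$; so $\theta_{I_\theta}=\theta$. Both maps are isotone (for $I\mapsto\theta_I$, compare zero classes). So $\mathrm{Con}\,\mathbb L(R)\cong\mathrm{Id}\,R$, and compact elements correspond to compact elements. $\square$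

From now on the goal is: a regular algebra $R$ with $\mathrm{Id_c}R\cong S$.

## Three semilattices by hand

For $S=\{0,1\}$ take $R=F$, so $\mathbb L(R)=\{0,F\}$.

For $S$ the finite subsets of a set $\Omega$, take $R=F^{(\Omega)}$, the finitely supported functions with pointwise operations. Each $x$ generates the ideal of functions vanishing off $\mathrm{supp}\,x$. So $\mathbb L(R)$ and $\mathrm{Id_c}R$ are both the finite subsets of $\Omega$.

For the chain $S=\{0<m<1\}$ no distributive lattice will do. Indeed let $L$ be a relatively complemented distributive lattice with zero. A congruence is determined by its zero class, which is a lattice ideal, and each lattice ideal $I$ is the zero class of the congruence "$x\vee i=y\vee i$ for some $i\in I$" (distributivity is used for compatibility with meets). So $\mathrm{Con}\,L$ is the lattice of ideals of $L$, its compact elements are the principal ideals, and $\mathrm{Con_c}L\cong L$. But a three-element chain is not relatively complemented. So take $V$ of countably infinite dimension, $P$ the finite-rank operators on $V$, and $R=F\cdot1+P\cong F\oplus P$, regular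 by Lemma 1. If $I\ne0$ is an ideal, $0\neq x\in I$ and $xv\ne0$, then for any $v'\in V$ and linear form $f$ choose rank-one operators $b:u\mapsto f(u)v$ and $a$ with $a(xv)=v'$. Then $axb$ is $u\mapsto f(u)v'$. So $I\supseteq P$, and $R/P\cong F$. The ideals are $0\subset P\subset R$, all finitely generated. Since $xR\subseteq yR$ iff $\mathrm{im}\,x\subseteq\mathrm{im}\,y$ (pass to idempotent generators), $\mathbb L(R)$ is the lattice of subspaces of $V$ of finite dimension or finite codimension.

## Norms with values in a semilattice

In general we build $R$ as the limit of a chain of approximations. The device that ties an approximation to $S$ is a map that says which element of $S$ the ideal generated by $x$ is meant to become.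

**Definition ($S$-norm).** An *$S$-norm* on an algebra $R$ is a map $\nu:R\to S$ with $\nu(0)=0$, $\nu(x+y)\le\nu(x)\vee\nu(y)$, $\nu(cx)\le\nu(x)$ for $c\in F$, $\nu(xy)\le\nu(x)$ and $\nu(xy)\le\nu(y)$.

For each $t\in S$, the set $\{x:\nu(x)\le t\}$ is then an ideal. Examples: $x\mapsto\mathrm{supp}\,x$ on $F^{(\Omega)}$, with $S$ the finite subsets of $\Omega$; on $F\cdot1+P$ above, $0\mapsto0$, $P\setminus\{0\}\mapsto m$, all else $\mapsto1$.

If $R$ is regular, $\nu$ is onto, and $z\in\sum_iRx_iR$ whenever $\nu(z)\le\bigvee_i\nu(x_i)$, then $\mathrm{Id_c}R\cong S$ (Proposition 7 below). So there are three kinds of defect to repair: missing quasi-inverses, missing values, and missing memberships $z\in\sum_i Rx_iR$. Each repair enlarges $R$, and the difficulty is to extend the norm.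

To see the obstacle, introduce coordinates. For a semilattice $A$ and $a\in A$ let
$$[a]=\{t\in A:a\not\le t\}.$$
Then $[0]=\varnothing$, $[a\vee b]=[a]\cup[b]$, and $a\le b\iff[a]\subseteq[b]$ (if $a\not\le b$, then $b\in[a]\setminus[b]$). So $a\mapsto[a]$ embeds $A$ in $(\mathcal P(A),\cup,\varnothing)$. For instance, if $A=\{0,a,b,1\}$ with $1=a\vee b$ and $a,b$ incomparable, then $[a]=\{0,b\}$, $[b]=\{0,a\}$, $[1]=\{0,a,b\}$.

Let $(R,\nu)$ be given, with values in a subsemilattice $A\subseteq S$. For each $t\in A$ map $R$ to a simple-like algebra $E$ with kernel $\{x:\nu(x)\le t\}$. Together this gives $\varphi:R\to E^A$ with $\mathrm{supp}\,\varphi(x)=[\nu(x)]$. The product $E^A$ has plenty of quasi-inverses and memberships, and they are governed by supports. But now elements appear whose supports are not of the form $[a]$. For example, if $\chi_X$ denotes the characteristic function of $X$, then $\chi_{[a]}\chi_{[b]}$ has support $[a]\cap[b]$. What norm should an element of support $X$ get? We look for a semilattice homomorphism $g$ on a family of subsets of $A$, with $g([a])=a$, and two formulas suggest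 themselves.

Approximation from below: $g(X)=\bigvee\{a\in A:[a]\subseteq X\}$. This is not subadditive. In the four-element example, for $X=\{0\}$ and $Y=\{b\}$ the only $[a']$ contained in $X$, or in $Y$, is $[0]$. So $g(X)=g(Y)=0$, but $X\cup Y=[a]$ needs the value $a$.

Approximation from above: $g(X)=\inf_S\{a\in A:X\subseteq[a]\}$. Here the infimum may fail to exist. Let $p\ne q$ be points outside $\omega$, put $\omega_p=\omega\cup\{p\}$, $\omega_q=\omega\cup\{q\}$, $\omega_{pq}=\omega\cup\{p,q\}$, and let $S$ consist of the finite subsets of $\omega$ and these three sets, under union. This $S$ is distributive. Let $a\subseteq b\cup c$. If $a$ is finite, $a=(a\cap b)\cup(a\cap c)$. If $a$ is $\omega_p$, then $p$ lies in $b$ or $c$, which then contains $\omega_p$; likewise for $\omega_q$. For $a=\omega_{pq}=\omega_p\cup\omega_q$ combine the two. So $S$ is conditionally $\aleph_0$-co-Brouwerian. With $A=\{0,\omega_p,\omega_q,\omega_{pq}\}$ and $X=[\omega_p]\cap[\omega_q]=\{0\}$, the formula asks for the infimum of $\omega_p$ and $\omega_q$ in $S$. The lower bounds are the finite subsets of $\omega$, and there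 is no largest one. Here $g$ nevertheless exists, but it is not unique: on subsets of $\{0,\omega_p,\omega_q\}$ let $g(\{0\})=c$ be any finite subset of $\omega$, $g(\{\omega_q\})=\omega_p$, $g(\{\omega_p\})=\omega_q$, and extend by joins. One checks $g([\omega_p])=g(\{0,\omega_q\})=\omega_p$, and similarly for $\omega_q$ and $\omega_{pq}$.

So we give up formulas and choose values one at a time. Condition (2) supplies, for each single constraint, a value meeting it, and condition (1) merges these values. This is the extension lemma.

## Extending homomorphisms over cofinal subsemilattices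

A subset $A$ of $B$ is *cofinal* if each element of $B$ lies below some element of $A$.

**Lemma 3.** Let $S$ be conditionally $\kappa$-co-Brouwerian, let $B$ be a semilattice with $|B|<\kappa$, and let $A$ be a subsemilattice of $B$ (with $0\in A$) that is cofinal in $B$. Every homomorphism $f:A\to S$ extends to a homomorphism $B\to S$.

*Proof.*

**Step 1 (reduction to one new element).** We add the elements of $B$ one at a time along a well-ordering of $B$, taking unions at limits. Every intermediate subsemilattice contains $A$, so it is cofinal in $B$, and it has size $<\kappa$. So it suffices to extend $f$ from $A$ to $A\cup\{a\vee b:a\in A\}$ for one $b\in B$.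

**Step 2 (choosing the value at $b$).** We look for $c\in S$, the future value of $b$, such that for all $a,a',x\in A$
$$a\le a'\vee b\ \Longrightarrow\ f(a)\le f(a')\vee c, \tag{4}$$
$$b\le x\ \Longrightarrow\ c\le f(x). \tag{5}$$
Put $Z=\{f(x):x\in A,\ x\ge b\}$; by cofinality $Z\ne\varnothing$. Let $p=(a,a')\in A^2$ with $a\le a'\vee b$. For all $x\in A$ with $x\ge b$ we have $a\le a'\vee x$, so $f(a)\le f(a')\vee f(x)$. By (2), applied to $Z$, there is $c_p\le Z$ with $f(a)\le f(a')\vee c_p$. Let $X$ be the set of all $c_p$; it is nonempty because $p=(0,0)$ is allowed. Then $X\le Z$, and $|X|,|Z|<\kappa$. By (1) there is $c$ with $X\le c\le Z$. Since $c\ge c_p$ for all $p$, (4) holds, and $c\le Z$ is (5).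

**Step 3 (the extension).** We verify that $g(a)=f(a)$, $g(a\vee b)=f(a)\vee c$ defines a homomorphism. Well-definedness: if $a\vee b=a'\vee b$, then $a\le a'\vee b$ and $a'\le a\vee b$, so (4), used twice, gives $f(a)\vee c=f(a')\vee c$. If $a=a'\vee b$ with $a,a'\in A$, then $f(a)\le f(a')\vee c$ by (4), while $f(a')\le f(a)$ since $a'\le a$, and $c\le f(a)$ by (5); so $f(a)=f(a')\vee c$. Finally $g$ preserves joins, for instance $g(a)\vee g(a'\vee b)=f(a\vee a')\vee c=g(a\vee a'\vee b)$; the other cases are the same. $\square$

Cofinality cannot be omitted. Let $S$ be the finite subsets of $\omega$, $\kappa=\aleph_1$, $A=S$, and $B=S\cup\{\infty\}$ with a new top. The identity of $S$ does not extend, as the value at $\infty$ would contain every finite set.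

The lemma uses the full strength of the hypothesis on $S$, as the following theorem records.

**Theorem B.** For an infinite cardinal $\kappa$ and a semilattice $S$ the following are equivalent:

1. $S$ is conditionally $\kappa$-co-Brouwerian;
2. for every semilattice $B$ with $|B|<\kappa$ and every cofinal subsemilattice $A\subseteq B$, every homomorphism $A\to S$ extends to $B$.

*Proof.* The first statement implies the second by Lemma 3. Assume the second.

**Step 1 (condition (1)).** We build a test semilattice containing an element between $X$ and $Y$. Let $X\le Y$ be nonempty subsets of $S$ of size $<\kappa$, and let $A\subseteq S$ be the subsemilattice generated by $X\cup Y\cup\{0\}$; $|A|<\kappa$. Identify $a\in A$ with $[a]\in\mathcal P(A)$, and let $c'=\bigcup_{x\in X}[x]$. Then $[x]\subseteq c'\subseteq[y]$ for $x\in X$, $y\in Y$. The semilattice $B$ generated by the $[a]$ and $c'$ consists of the sets $[a]$ and $[a]\cup c'$, so $|B|<\kappa$. Since $[a]\cup c'\subseteq[a\vee y]$ for any $y\in Y$, the $[a]$ are cofinal in $B$. Extend $[a]\mapsto a$ to $g:B\to S$. Then $z=g(c')$ satisfies $x\le z\le y$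 for all $x\in X$, $y\in Y$.

**Step 2 (condition (2)).** We do the same with an intersection. Let $|Z|<\kappa$ and $a\le b\vee z$ for all $z\in Z$. If $Z=\varnothing$ take $c=a$. Otherwise let $A$ be generated by $\{a,b,0\}\cup Z$ and let $c'=\bigcap_{z\in Z}[z]$. Then $[b]\cup c'=\bigcap_z([b]\cup[z])=\bigcap_z[b\vee z]\supseteq[a]$, and $c'\subseteq[z]$ for all $z\in Z$. As before, the $[a']$ with $a'\in A$ are cofinal in the semilattice generated by them and $c'$, which has size $<\kappa$. Extend to $g$ and put $c=g(c')$. Then $a\le b\vee c$ and $c\le Z$. $\square$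

## Singular cardinals

We shall need $\kappa$ regular, so that unions of fewer than $\kappa$ sets of size $<\kappa$ have size $<\kappa$. The next lemma lets us replace a singular $\kappa$ by the regular cardinal $\kappa^+$.

**Lemma 4.** If $\kappa$ is singular, every conditionally $\kappa$-co-Brouwerian $S$ is conditionally $\kappa^+$-co-Brouwerian.

*Proof.* Let $\mu=\mathrm{cf}\,\kappa<\kappa$. A nonempty set of size $\le\kappa$ is a union of $\mu$ nonempty pieces, each of size $<\kappa$.

**Step 1 (condition (1), small $X$).** We first enlarge only $Y$. Let $X\le Y$ be nonempty, $|X|<\kappa$, and $Y=\bigcup_{j<\mu}Y_j$ as above. Choose $y_j$ with $X\le y_j\le Y_j$, then $z$ with $X\le z\le\{y_j:j<\mu\}$. So $X\le z\le Y$.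

**Step 2 (condition (1), general $X$).** Now let $X=\bigcup_{i<\mu}X_i$ too. By Step 1 choose $z_i$ with $X_i\le z_i\le Y$. Apply Step 1 to $\{z_i:i<\mu\}\le Y$ to get $z$ with $\{z_i\}_{i<\mu}\le z\le Y$; then $X\le z\le Y$.

**Step 3 (condition (2)).** We treat $Z$ piecewise. If $Z=\varnothing$ take $c=a$. Otherwise $Z=\bigcup_{j<\mu}Z_j$. Choose $c_j\le Z_j$ with $a\le b\vee c_j$, then apply (2) to $\{c_j:j<\mu\}$ to get $c\le\{c_j:j<\mu\}$ with $a\le b\vee c$. Then $c\le Z$. $\square$

## A simple ring in which one product suffices

Now we choose the coordinate algebra $E$. Membership in ideals of $E^A$ should be decided by supports alone. Simplicity of the coordinates is not enough for this. In $\prod_{n\ge1}M_n(F)$ let $w$ have a rank-one matrix in each coordinate. It has full support, but the ideal it generates does not contain $1$: a sum of $m$ products $uwv$ has rank at most $m$ in every coordinate. We need a bound on the number of products that is uniform over the coordinates, and the following ring achieves the bound one.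

Let $\lambda$ be an infinite cardinal, $V$ an $F$-space of dimension $\lambda$, and
$$E=E_\lambda=\mathrm{End}_F(V)/\{x:\mathrm{rank}\,x<\lambda\}.$$
The set divided out is an ideal (a sum of two ranks $<\lambda$ is $<\lambda$), and it does not contain $1$. So $E$ is unital, nonzero, and regular as a quotient of $\mathrm{End}_F(V)$.

**Lemma 5.** (i) For every $0\ne x\in E$ there are $a,b\in E$ with $axb=1$. (ii) Every nonzero unital $F$-algebra $U$ with $\dim_FU\le\lambda$ embeds unitally in $E$.

*Proof.* (i) Lift $x$ to an endomorphism, again called $x$, of rank $\lambda$. A complement of $\ker x$ has dimension $\mathrm{rank}\,x=\lambda$; let $b$ map $V$ isomorphically onto it. Then $xb$ is injective, so it has a left inverse $a$, and $axb=1$.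

(ii) Take $V=U^{(\lambda)}$, the direct sum of $\lambda$ copies of $U$; it has dimension $\lambda$, and $U$ acts on it by left multiplication. If $u\ne0$, then $uU\ni u$ is nonzero, so $u$ has rank $\lambda\cdot\dim(uU)=\lambda$ on $V$. Hence the composite $U\to\mathrm{End}_F(V)\to E$ is injective. $\square$

## Repairing all defects in one step

For the rest of the construction let $\kappa$ be regular, $S$ conditionally $\kappa$-co-Brouwerian, and $F$ a fixed field, with $|F|<\kappa$ if $\kappa>\aleph_0$.

**Definition ($\kappa$-small).** An $S$-normed algebra $(R,\nu)$ is *$\kappa$-small* if $|R|<\kappa$ in case $\kappa>\aleph_0$, respectively if $\nu(R)$ is finite in case $\kappa=\aleph_0$.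

In both cases $|\nu(R)|<\kappa$, which is what Lemma 3 will require. For $\kappa=\aleph_0$ we cannot ask that $R$ be finite, because the algebras $E_\lambda$ are infinite. For example, $F\cdot1+P$ with its norm into $\{0,m,1\}$ is $\aleph_0$-small.

**Lemma 6.** Let $(R,\nu)$ be $\kappa$-small and $C\subseteq S$ with $|C|<\kappa$. There are a $\kappa$-small $(R',\nu')$ and a homomorphism $\varphi:R\to R'$ with $\nu'\varphi=\nu$ such that

- (a) $R'$ is regular;
- (b) $C\subseteq\nu'(R')$;
- (c) if $z,x_1,\dots,x_n\in R$ and $\nu(z)\le\nu(x_1)\vee\dots\vee\nu(x_n)$, then $\varphi(z)\in\sum_iR'\varphi(x_i)R'$.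

*Proof.*

**Step 1 (coordinates).** We map $R$ to a power of $E$ so that norms become supports. Let $A$ be the subsemilattice of $S$ generated by $\nu(R)\cup C\cup\{0\}$; so $|A|<\kappa$. Put $\lambda=\max(\aleph_0,|F|,|R|,|C|)<\kappa$ if $\kappa>\aleph_0$, and $\lambda=\max(\aleph_0,\dim_FR)$ if $\kappa=\aleph_0$. Let $E=E_\lambda$.

For $t\in A$ let $J_t=\{x\in R:\nu(x)\le t\}$, an ideal of $R$ and of the unitization $F\oplus R$. The algebra $(F\oplus R)/J_t$ is unital, nonzero as $1\notin J_t$, and of dimension $\le\lambda$. So it embeds in $E$ by Lemma 5(ii). Composing with $R\to(F\oplus R)/J_t$ we get a homomorphism $\varphi_t:R\to E$ with kernel exactly $J_t$. Let $\varphi=(\varphi_t)_{t\in A}:R\to E^A$, and $\mathrm{supp}\,w=\{t:w_t\ne0\}$ for $w\in E^A$. Since $\varphi_t(x)\neq0\iff\nu(x)\not\le t$,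
$$\mathrm{supp}\,\varphi(x)=[\nu(x)]\qquad(x\in R). \tag{6}$$

**Step 2 (an ambient algebra).** We collect the elements of $E^A$ to which a norm could possibly be given, namely those whose support is bounded by some $[a]$. Let
$$W=\{w\in E^A:\mathrm{supp}\,w\subseteq[a]\text{ for some }a\in A\}.$$
Because $[a]\cup[b]=[a\vee b]$, this is an ideal of $E^A$; it contains $\varphi(R)$ by (6). For $X\subseteq A$ let $\chi_X\in E^A$ be $1$ on $X$ and $0$ elsewhere; it is central. Then $\chi_{[a]}\in W$ for $a\in A$, and $\chi_{\mathrm{supp}\,w}\in W$ for $w\in W$. Moreover: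

- Every $w\in W$ has a quasi-inverse in $W$: take quasi-inverses in the regular algebra $E$ on $\mathrm{supp}\,w$, and $0$ elsewhere.
- If $w,w'\in W$ and $\mathrm{supp}\,w\subseteq\mathrm{supp}\,w'$, there are $u,v\in W$ with $w=uw'v$. For $t\in\mathrm{supp}\,w$ choose by Lemma 5(i) $a_t,b_t\in E$ with $a_tw'_tb_t=1$, and put $u_t=w_ta_t$, $v_t=b_t$; put $u_t=v_t=0$ for $t\notin\mathrm{supp}\,w$.

**Step 3 (cutting down to size).** We select $R'$ inside $W$ so that it is small but retains these properties. If $\kappa=\aleph_0$, let $R'=W$. If $\kappa>\aleph_0$, let $R'$ be the smallest subalgebra of $W$ that contains $\varphi(R)$ and all $\chi_{[a]}$, $a\in A$, and is closed under $w\mapsto\chi_{\mathrm{supp}\,w}$, under a fixed choice of quasi-inverses as in the first bullet, and under fixed choices of $u$ and $v$, as functions of $(w,w')$, as in the second bullet. We close a set of size $\le\lambda$ (note $|A|\le\lambda$) under finitely many unary and (partial) binary operations and the $|F|\le\lambda$ scalar multiplications. So $|R'|\le\lambda<\kappa$. In both cases $R'$ is regular, which is (a).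

**Step 4 (the norm).** Here the extension lemma enters. Let $B=\{\mathrm{supp}\,w:w\in R'\}$. It contains $\varnothing$ and all $[a]=\mathrm{supp}\,\chi_{[a]}$. It is closed under unions: if $X,Y\in B$, then $\chi_X,\chi_Y\in R'$, and $\chi_{X\cup Y}=\chi_X+\chi_Y-\chi_X\chi_Y\in R'$. Also $|B|<\kappa$: if $\kappa>\aleph_0$ because $|R'|<\kappa$, and if $\kappa=\aleph_0$ because $A$ is then finite, being a finitely generated semilattice. By definition of $W$ the subsemilattice $\{[a]:a\in A\}\cong A$ is cofinal in $B$. By Lemma 3, the homomorphism $[a]\mapsto a\in S$ extends to a homomorphism $g:B\to S$. Put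
$$\nu'(w)=g(\mathrm{supp}\,w)\qquad(w\in R').$$
Since $\mathrm{supp}(w+w')\subseteq\mathrm{supp}\,w\cup\mathrm{supp}\,w'$, $\mathrm{supp}(cw)\subseteq\mathrm{supp}\,w$ and $\mathrm{supp}(ww')\subseteq\mathrm{supp}\,w\cap\mathrm{supp}\,w'$, and $g$ is isotone and preserves $\cup$ and $\varnothing$, $\nu'$ is an $S$-norm. $(R',\nu')$ is $\kappa$-small, as $|R'|<\kappa$, respectively $\nu'(R')=g(B)$ is finite. By (6), $\nu'\varphi(x)=g([\nu(x)])=\nu(x)$. And $\nu'(\chi_{[a]})=a$ for all $a\in A\supseteq C$, which is (b).

**Step 5 (memberships).** We prove (c) by cutting $\varphi(z)$ into disjoint pieces, one for each $x_i$. Put $T_i=\mathrm{supp}\,\varphi(x_i)=[\nu(x_i)]$. The assumption gives $\mathrm{supp}\,\varphi(z)=[\nu(z)]\subseteq\bigcup_iT_i$. (For $n=0$ this says $\varphi(z)=0$.) Let $X_i=T_i\setminus\bigcup_{j<i}T_j$. Then $\chi_{X_i}=\chi_{T_i}\prod_{j<i}(1-\chi_{T_j})$, which expands to a polynomial in the $\chi_{T_j}\in R'$ without constant term; so $\chi_{X_i}\in R'$. The $X_i$ are disjoint with union $\bigcup_iT_i$, so $\varphi(z)=\sum_i\varphi(z)\chi_{X_i}$. Each $\varphi(z)\chi_{X_i}\in R'$ has support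 contained in $T_i=\mathrm{supp}\,\varphi(x_i)$. By the second bullet, and since $R'$ is closed under the chosen $u,v$, $\varphi(z)\chi_{X_i}=u_i\varphi(x_i)v_i$ with $u_i,v_i\in R'$. $\square$

## The limit algebra and the proof of Theorem A

**Proposition 7.** Let $\kappa$ be regular, $S$ conditionally $\kappa$-co-Brouwerian with $|S|\le\kappa$, and $(R_0,\nu_0)$ a $\kappa$-small $S$-normed algebra. There are a regular algebra $R$ with an $S$-norm $\nu$ and a homomorphism $\psi:R_0\to R$ with $\nu\psi=\nu_0$, such that $\sum_iRx_iR\mapsto\bigvee_i\nu(x_i)$ is an isomorphism $\mathrm{Id_c}R\to S$.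

*Proof.*

**Step 1 (the chain).** We iterate Lemma 6 $\kappa$ times, so that each defect is repaired at some later stage. Write $S=\{s_\alpha:\alpha<\kappa\}$, repetitions allowed. Construct a directed system of $\kappa$-small $(R_\alpha,\nu_\alpha)$, $\alpha<\kappa$, with norm-preserving transition homomorphisms. $R_{\alpha+1}$ comes from $R_\alpha$ by Lemma 6 with $C=\{s_\alpha\}$. At limit stages take direct limits; the norm of an element is the norm of any representative. This is well defined, because transition maps preserve norms and two representatives of one element become equal at some stage; the norm axioms hold because finitely many elements have representatives in one $R_\beta$. For $\kappa>\aleph_0$ a limit at $\alpha<\kappa$ has size at most $\sum_{\beta<\alpha}|R_\beta|<\kappa$, by regularity of $\kappa$. For $\kappa=\aleph_0$ there is no limit stage $0<\alpha<\kappa$. Let $(R,\nu)=\varinjlim_{\alpha<\kappa}(R_\alpha,\nu_\alpha)$ and $\psi:R_0\to R$ the canonical map; $\nu\psi=\nu_0$.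

**Step 2 (properties of the limit).** We check that no defect is left. $R$ is regular: an element represented in $R_\alpha$ has a quasi-inverse already in $R_{\alpha+1}$, by (a). $\nu$ is onto, since $s_\alpha\in\nu_{\alpha+1}(R_{\alpha+1})$ by (b). Moreover
$$z\in\sum_iRx_iR\iff\nu(z)\le\bigvee_i\nu(x_i). \tag{7}$$
Here "$\Rightarrow$" follows from the norm axioms. For "$\Leftarrow$", represent $z$ and the $x_i$ in one $R_\alpha$ and apply (c) in $R_{\alpha+1}$.

**Step 3 (the isomorphism).** We read off $\mathrm{Id_c}R$. As $x_i\in Rx_iR$, (7) gives
$$\sum_iRx_iR\subseteq\sum_jRy_jR\iff\nu(x_i)\le\bigvee_j\nu(y_j)\text{ for all }i\iff\bigvee_i\nu(x_i)\le\bigvee_j\nu(y_j).$$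
So the stated map is well defined and an order embedding. It is onto because $\nu$ is. $\square$

**Proposition 8.** In Proposition 7, if $S$ has a largest element $1$, there is an idempotent $e\in R$ such that $R_1=eRe$ is a unital regular algebra with $\mathrm{Id_c}R_1\cong S$.

*Proof.*

**Step 1 (a full corner).** We find an idempotent generating all of $R$. Pick $x$ with $\nu(x)=1$, $x=xyx$, and $e=xy$. Then $1=\nu(x)=\nu(ex)\le\nu(e)$, so $\nu(e)=1$ and $ReR=R$ by (7). The algebra $R_1=eRe$ has unit $e$ (if $S=\{0\}$ it is the zero algebra). It is regular: if $z\in R_1$ and $z=zwz$ with $w\in R$, then $z=(ze)w(ez)=z(ewe)z$.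

**Step 2 (order embedding).** We transfer (7) to $R_1$. If $z,x_i\in R_1$ and $\nu(z)\le\bigvee_i\nu(x_i)$, then $z\in\sum_iRx_iR$ by (7), so $z=eze\in\sum_ieRx_iRe=\sum_iR_1x_iR_1$, because $x_i=ex_ie$. The converse is clear. As in Step 3 of Proposition 7, $\sum_iR_1x_iR_1\mapsto\bigvee_i\nu(x_i)$ is a well-defined order embedding $\mathrm{Id_c}R_1\to S$.

**Step 3 (surjectivity).** We show that every $s=\nu(x)$ is reached. Let $I=RxR$. Since $R$ is regular, $I=RIR$ (for $z=zyz\in I$, $z=(zy)z(yz)$). Using $R=ReR$,
$$I=RIR=(ReR)I(ReR)=Re(RIR)eR=ReIeR=R(eIe)R.$$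
So $x\in\sum_kRz_kR$ for finitely many $z_k\in eIe$, and $s=\nu(x)\le\bigvee_k\nu(z_k)\le s$, the last inequality since $z_k\in I=RxR$. Hence $s=\bigvee_k\nu(z_k)$ with $z_k\in R_1$. $\square$

*Proof of Theorem A.* If $\kappa$ is singular, $S$ is conditionally $\kappa^+$-co-Brouwerian by Lemma 4, and $|S|\le\kappa^+$; so we may assume $\kappa$ regular. Apply Proposition 7 with $F=\mathbb F_2$ and $R_0=0$ to get a regular $R$ with $\mathrm{Id_c}R\cong S$. If $S$ has a largest element, replace $R$ by the unital algebra $eRe$ of Proposition 8. By Proposition 2, $L=\mathbb L(R)$ is modular and relatively complemented, has a zero, satisfies $\mathrm{Con_c}L\cong\mathrm{Id_c}R\cong S$, and is complemented if $R$ is unital. $\blacksquare$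

## Lifting a given norm: amalgamation over regular algebras

Proposition 7 starts with any $\kappa$-small $(R_0,\nu_0)$, so it lifts a given norm. The next theorem allows larger starting algebras if they are regular.

**Theorem C.** Let $\kappa$ be regular, $S$ conditionally $\kappa$-co-Brouwerian, $|S|\le\kappa$, $F$ a field with $|F|<\kappa$ (any field if $\kappa=\aleph_0$), and $(P,\nu_0)$ an $S$-normed $F$-algebra satisfying one of:

1. $P$ is $\kappa$-small;
2. $\kappa>\aleph_0$, $P$ is regular and $|P|\le\kappa$;
3. $\kappa=\aleph_0$ and $P$ is the union of an increasing sequence of regular subalgebras $P_n$ with $\nu_0(P_n)$ finite.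

Then there are a regular $F$-algebra $R$ with an $S$-norm $\nu$ inducing an isomorphism $\mathrm{Id_c}R\cong S$, and a homomorphism $\psi:P\to R$ with $\nu\psi=\nu_0$.

An example for case 3 is a locally matricial algebra $P$ of countable dimension, that is, each finite subset lies in a subalgebra that is a finite product of full matrix algebras $M_k(F)$. Choosing such subalgebras $P_n$ successively, each containing a basis of the previous one and the next vector of a basis of $P$, we obtain an increasing sequence. $P_n$ is regular with finitely many ideals, and $\nu_0(x)$ for $x\in P_n$ depends only on the ideal $P_nxP_n$, so $\nu_0(P_n)$ is finite.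

Before the proof, here is what the theorem says about lattices. Let $P$ be regular. A homomorphism $f:\mathrm{Id_c}P\to S$ gives the $S$-norm $x\mapsto f(PxP)$. Conversely, for an $S$-norm $\nu_0$ on $P$, $z\in\sum_iPx_iP$ implies $\nu_0(z)\le\bigvee_i\nu_0(x_i)$; so $\sum_iPx_iP\mapsto\bigvee_i\nu_0(x_i)$ is a well-defined homomorphism, and the two assignments are mutually inverse. Thus $S$-norms on $P$ are the same as homomorphisms $f:\mathrm{Con_c}\mathbb L(P)\cong\mathrm{Id_c}P\to S$. If Theorem C applies to the norm of $f$, then $xP\mapsto\psi(x)R$ is a lattice homomorphism $h:\mathbb L(P)\to\mathbb L(R)$ with $\mathrm{Con_c}\mathbb L(R)\cong S$. It is well defined and preserves joins and meets because the equations of Steps 2–4 and 6 of Proposition 2 are carried along by $\psi$. And $h$ lifts $f$. Indeed, for $I=\sum_iPx_iP$, the congruence $\theta_I$ is generated by the pairs $(0,x_iP)$, since by Proposition 2 it is the least congruence whose ideal contains the $x_i$. So the congruence generated by the image of $\theta_I$ under $h$ is generated by the pairs $(0,\psi(x_i)R)$, and it corresponds to the ideal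 $\sum_iR\psi(x_i)R$. Its value in $S$ is $\bigvee_i\nu\psi(x_i)=\bigvee_i\nu_0(x_i)=f(I)$.

Case 1 of Theorem C is Proposition 7. In cases 2 and 3, $P$ itself is too big to start from. We feed in $P$ piece by piece, so at each stage we must amalgamate $R_\alpha$ with the next piece of $P$ over the previous piece. The ring-theoretic part is a form of P. M. Cohn's amalgamation theorem over regular rings. We recall the textbook fact that all modules over a unital regular ring are flat.

**Lemma 9.** Let $U_0$ be a regular unital $F$-algebra with unital embeddings in unital algebras $U_1,U_2$. There are an algebra $U$ and injective unital homomorphisms $U_1\to U$, $U_2\to U$ agreeing on $U_0$.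

*Proof.* Tensor products are over $U_0$, and we regard $U_0\subseteq U_1,U_2$. The idea is to build one $F$-space on which $U_1$ and $U_2$ both act faithfully, with the same action of $U_0$.

**Step 1 (two consequences of flatness).** We record what is used. First, $U_i\otimes-$ is exact on left $U_0$-modules. Second, for every left $U_0$-module $N$ the map $N\to U_i\otimes N$, $n\mapsto1\otimes n$, is injective: tensor $0\to U_0\to U_i\to U_i/U_0\to0$ with $N$ and use $\mathrm{Tor}_1^{U_0}(U_i/U_0,N)=0$.

**Step 2 (extending an action).** We claim: if $N$ is a left $U_0$-module and $M\subseteq N$ is a $U_0$-submodule whose $U_0$-structure is restricted from a $U_i$-module structure, then there is an injective $U_0$-linear map $N\to M^+$ into a $U_i$-module whose restriction to $M$ is $U_i$-linear.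

Let $K=\ker(U_i\otimes M\to M)$, the kernel of the multiplication map. It is a $U_i$-submodule of $U_i\otimes M\subseteq U_i\otimes N$ (exactness). Put $M^+=(U_i\otimes N)/K$, with the map $n\mapsto1\otimes n+K$. It is $U_0$-linear, as $1\otimes u_0n=u_0\otimes n$, and $U_i$-linear on $M$, since $u\otimes m-1\otimes um\in K$. If $1\otimes n\in K\subseteq U_i\otimes M$, then $1\otimes\bar n=0$ in $U_i\otimes(N/M)$, so $\bar n=0$ by Step 1, that is, $n\in M$. Now $1\otimes n$ is an element of $U_i\otimes M$ lying in $K$, and multiplication gives $n=0$.

**Step 3 (alternating).** We iterate the claim so that both actions become total. Put $M_0=U_1$, a $U_1$-module. Apply the claim with $i=2$ to $U_2\subseteq U_1\oplus U_2$ to get a $U_2$-module $M_1\supseteq U_1\oplus U_2$ in which $U_2$ is a $U_2$-submodule. Then apply it with $i=1$ to $M_0=U_1\subseteq M_1$ to get a $U_1$-module $M_2\supseteq M_1$. Continue: for $k\ge1$ apply the claim to $M_{k-1}\subseteq M_k$, with $i=1$ if $k$ is odd and $i=2$ if $k$ is even, to get $M_{k+1}\supseteq M_k$. All inclusions $M_k\subseteq M_{k+1}$ are $U_0$-linear, and $M_{k-1}\subseteq M_{k+1}$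 is $U_i$-linear for the respective $i$. So $M_\infty=\bigcup_kM_k$ is a $U_1$-module via even indices and a $U_2$-module via odd indices, and both structures induce the same $U_0$-structure; in particular the same $F$-space structure, and both actions are $F$-linear. Both are faithful, as $M_\infty$ contains $U_1$ as a $U_1$-submodule and $U_2$ as a $U_2$-submodule. Take $U=\mathrm{End}_F(M_\infty)$. $\square$

**Lemma 10.** Let $(R,\nu)$ and $(P',\nu_0)$ be $\kappa$-small, $P\subseteq P'$ a regular subalgebra, and $\psi:P\to R$ a homomorphism with $\nu\psi=\nu_0|_P$. There are a $\kappa$-small $(Q,\mu)$ and norm-preserving homomorphisms $i:R\to Q$, $j:P'\to Q$ with $i\psi=j|_P$.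

*Proof.*

**Step 1 (amalgamating coordinatewise).** As in Lemma 6 we work modulo each threshold $t$. Let $A\subseteq S$ be generated by $\nu(R)\cup\nu_0(P')\cup\{0\}$; $|A|<\kappa$. For $t\in A$ let $J_t,J_t',J_t''$ be the ideals of elements of norm $\le t$ in $R,P',P$. Since $\psi^{-1}(J_t)=J''_t=P\cap J'_t$, the map $\psi$ and the inclusion induce unital embeddings of $U_0=(F\oplus P)/J_t''$ into $U_1=(F\oplus R)/J_t$ and $U_2=(F\oplus P')/J_t'$. By Lemma 1, $F\oplus P$ is regular, hence so is $U_0$. Lemma 9 gives an algebra $U_t$ and homomorphisms $i_t:R\to U_t$, $j_t:P'\to U_t$ with kernels exactly $J_t$ and $J'_t$, and $i_t\psi=j_t|_P$.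

**Step 2 (the algebra and its norm).** We assemble the coordinates and extend the norm by Lemma 3. Let $i=(i_t)_{t\in A}$, $j=(j_t)_{t\in A}$, and let $Q\subseteq\prod_tU_t$ be the subalgebra generated by $i(R)\cup j(P')$. Then $i\psi=j|_P$, $\mathrm{supp}\,i(x)=[\nu(x)]$ and $\mathrm{supp}\,j(y)=[\nu_0(y)]$. An element of $Q$ is a finite linear combination of products of such elements, so its support is contained in a finite union of sets $[a]$, which is again some $[a]$. Let $B\subseteq\mathcal P(A)$ be the $\cup$-semilattice generated by all $[a]$, $a\in A$, and all supports of elements of $Q$. Then $\{[a]:a\in A\}$ is cofinal in $B$. Also $|B|<\kappa$: for $\kappa>\aleph_0$ because $|Q|\le\max(\aleph_0,|F|,|R|,|P'|)<\kappa$, and for $\kappa=\aleph_0$ because $A$ is finite. By Lemma 3 extend $[a]\mapsto a$ to $g:B\to S$ and put $\mu(w)=g(\mathrm{supp}\,w)$. As in Step 4 of Lemma 6, $\mu$ is an $S$-norm. $(Q,\mu)$ is $\kappa$-small, and $\mu(i(x))=g([\nu(x)])=\nu(x)$, $\mu(j(y))=\nu_0(y)$. $\square$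

*Proof of Theorem C.* Case 1 is Proposition 7 with $R_0=P$. Consider cases 2 and 3.

**Step 1 (filtering $P$).** We write $P=\bigcup_{\alpha<\kappa}P_\alpha$ as a continuous increasing chain of $\kappa$-small regular subalgebras with $P_0=0$. In case 2 enumerate $P=\{p_\alpha:\alpha<\kappa\}$, fix a choice of quasi-inverses, let $P_{\alpha+1}$ be the closure of $P_\alpha\cup\{p_\alpha\}$ under the algebra operations and the chosen quasi-inverses, and take unions at limits; sizes stay $<\kappa$ because $|F|<\kappa$ and $\kappa$ is regular and uncountable. In case 3 the sequence is given, with $0$ put in front.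

**Step 2 (the chain).** We build $(R_\alpha,\nu_\alpha)$ together with compatible homomorphisms $\psi_\alpha:P_\alpha\to R_\alpha$ with $\nu_\alpha\psi_\alpha=\nu_0|_{P_\alpha}$. Start with $R_0=0$, and write $S=\{s_\alpha:\alpha<\kappa\}$. Given stage $\alpha$, apply Lemma 10 to $R_\alpha$, $P_\alpha\subseteq P_{\alpha+1}$ and $\psi_\alpha$ to get $Q$, $i:R_\alpha\to Q$ and $j:P_{\alpha+1}\to Q$. Then apply Lemma 6 to $Q$ with $C=\{s_\alpha\}$ to get $\varphi:Q\to R_{\alpha+1}$. The transition map is $\varphi i$, and $\psi_{\alpha+1}=\varphi j$; it extends $\psi_\alpha$ compatibly, as $\varphi j|_{P_\alpha}=\varphi i\psi_\alpha$. At limits take direct limits, which are $\kappa$-small as in Proposition 7; the $\psi_\beta$ induce $\psi_\alpha$ on $P_\alpha=\bigcup_{\beta<\alpha}P_\beta$.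

**Step 3 (the limit).** We check that the end of the proof of Proposition 7 applies. Let $(R,\nu)=\varinjlim_{\alpha<\kappa}(R_\alpha,\nu_\alpha)$, and let $\psi:P\to R$ be induced by the $\psi_\alpha$; so $\nu\psi=\nu_0$. $R_{\alpha+1}$ is regular and its norm takes the value $s_\alpha$. Property (c) holds for $z,x_1,\dots,x_n\in R_\alpha$ with respect to $\varphi i:R_\alpha\to R_{\alpha+1}$, because $i$ preserves norms, so that (c) of Lemma 6 applies to $i(z),i(x_1),\dots,i(x_n)\in Q$. Steps 2 and 3 of Proposition 7 now apply verbatim and give the isomorphism $\mathrm{Id_c}R\cong S$. $\blacksquare$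

## The hypothesis $|S|\le\kappa$

The size restriction entered at one point: a chain of length $\kappa$ with $\kappa$-small stages must list all of $S$. It cannot simply be dropped. For $\kappa=\aleph_0$ the hypothesis on $S$ is distributivity, as we saw. Wehrung (*A uniform refinement property for congruence lattices*, Proc. AMS 127 (1999), 363–370) gives a distributive semilattice of size $\aleph_2$ that is not $\mathrm{Con_c}L$ for any sectionally complemented lattice $L$. A relatively complemented lattice with zero is sectionally complemented, so for this semilattice and $\kappa=\aleph_0$ the conclusion of Theorem A fails.
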